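# Turán's problem for pairs at distance $k$: where brooms fail, and by how little

## The broom guess for pairs at distance exactly $k$

How many pairs of vertices of an $n$-vertex graph can be at distance exactly $k$, if no $t+1$ vertices are pairwise at distance $k$? All graphs here are finite and simple, $d$ is the distance in $G$, and $d=\infty$ between different components.

**Definition (distance graph).** For a graph $G$ and an integer $k\ge1$, the graph $G_k$ has vertex set $V(G)$, and two vertices are adjacent in $G_k$ if and only if $d(u,v)=k$ in $G$.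

We maximize $|E(G_k)|$ subject to $\omega(G_k)\le t$, where $\omega$ is the clique number. For example, if $G$ is the path $a,b,c,d$, then $G_3$ has the single edge $ad$. If $G=C_7$, then $i$ is adjacent to $i\pm3$ in $G_3$, so $G_3$ is again a 7-cycle.

Let $t_s(N)$ be the number of edges of the balanced complete $s$-partite graph on $N$ vertices. If $N=sm+\rho$ with $0\le\rho<s$, the sum of the squares of the part sizes is $\frac{N^2}{s}+\frac{\rho(s-\rho)}{s}$, so $t_s(N)=(1-\frac1s)\frac{N^2}2-\frac{\rho(s-\rho)}{2s}$. Since $\rho(s-\rho)\le s^2/4$,
$$\Bigl(1-\frac1s\Bigr)\frac{N^2}{2}-\frac s8\;\le\; t_s(N)\;\le\;\Bigl(1-\frac1s\Bigr)\frac{N^2}{2}. \tag{1}$$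
Turán's theorem gives $|E(G_k)|\le t_t(n)$. We want $G_k$ to be nearly a balanced complete $t$-partite graph, but $G$ needs some vertices that carry the paths of length $k$. The thriftiest way that comes to mind is to gather the vertices into $t$ bunches of leaves and to connect the bunches by one common skeleton.

**Definition ($p$-broom).** Let $p$ be a positive integer. For even $k\ge4$, a $p$-broom consists of a central vertex joined to one endpoint of each of $p$ paths on $(k-2)/2$ vertices, with an arbitrary number of leaves attached to the other endpoint of each path. For odd $k\ge3$, it consists of a clique of size $p$, where each clique vertex is joined to one endpoint of a path on $(k-3)/2$ vertices, again with leaves attached to the other endpoint of each path. For $k=3$ the paths have no vertices, and the leaves are attached directly to the clique vertices.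

For $k=3$, $p=2$ this is a double star. For $k=4$ it is a center with $p$ neighbors, each carrying leaves.

Call the branch vertex nearest the middle depth $0$ when $k$ is odd, and let the center have depth $0$ when $k$ is even. Leaves have depth $\frac{k-1}2$ for odd $k$ and $\frac k2$ for even $k$. Two vertices on different branches are at distance (sum of depths) $+1$ for odd $k$, and (sum of depths) for even $k$. So leaves of different bunches are at distance $k$, and a pair containing a non-leaf vertex is at distance at most $k-1$. Leaves of one bunch are at distance $2<k$. Hence the distance-$k$ graph of a broom is complete multipartite on its leaves, plus isolated vertices.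

**Conjecture (Tyomkyn–Uzzell).** Let $k\ge3$ and $t\ge2$. There is a function $h(k,t)$ such that if $n\ge h(k,t)$, then the maximum of $|E(G_k)|$ over $n$-vertex graphs $G$ with $\omega(G_k)\le t$ is attained when $G_k$ is isomorphic to the $k$-distance graph of a $p$-broom (for an appropriate choice of $p$).

I take the statement from Zhen He, Nika Salia, Casey Tompkins, Xiutao Zhu, "Turán-Type Extremal Results for Distance-$k$ Graphs", arXiv:2604.28060 (2026).

Let us test it for $k=3$, $t=2$, where a balanced 2-broom gives $t_2(n-2)$.

* $n=4$: a shortest path $a,b,c,d$ uses all vertices and gives one pair. Also $t_2(2)=1$.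
* $n=5$: here $t_2(3)=2$. Take a pair $a,d$ at distance 3, a shortest path $a,b,c,d$ and the fifth vertex $e$. If $e\sim b$, then only $d$ can be at distance 3 from $e$; if $e\sim c$, only $a$ can. If $e$ is adjacent to neither, it is not adjacent to both $a$ and $d$, as $d(a,d)=3$. If $e\sim a$ only, then $c$ is at distance 3 and $d$ at distance 4; the case $e\sim d$ is symmetric. So $e$ adds at most one pair, and the maximum is 2.
* $n=7$: brooms give at most $t_2(5)=6$, but $C_7$ gives $7$ with $\omega=2$. So "$n$ large" is needed. At $n=8$ the broom gives $t_2(6)=9$ and $C_8$ gives only $8$.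

The choice of $p$ also matters. Let $k=3$, $t=4$, $n=128$. Four balanced bunches give $t_4(124)=6\cdot31^2=5766$, and three give $t_3(125)=5208$. For large $n$ the competition inside the broom family is won by $t$ bunches, with $t_t(n-t)$ pairs when $k=3$.

The guess turns out to be wrong, by a bounded amount for $k=3$ in what follows, and it is never wrong by more than $o(n)$. The two results are these.

**Theorem 1.** Let $t\ge4$, $n\ge 2t^3$. For every $2\le r\le t-2$ there is an $n$-vertex graph $G$ such that $G_3$ is $t$-partite (so $\omega(G_3)\le t$) and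
$$|E(G_3)|=t_t(n-t)+\binom r2(t-1-r),$$
whereas every $n$-vertex $p$-broom $B$ (any $p$, $k=3$) with $\omega(B_3)\le t$ has $|E(B_3)|\le t_t(n-t)$. Hence the conjecture is false for $k=3$ and every $t\ge4$, for all $n\ge2t^3$. The deficit of brooms is at least $\gamma(t)=\max_{2\le r\le t-2}\binom r2(t-1-r)\ge1$, and $\gamma(t)\sim\frac2{27}t^3$.

Put $b=\frac{t(k-1)}2$ for $k$ odd and $b=1+\frac{t(k-2)}2$ for $k$ even, which is the number of non-leaf vertices of a $t$-broom, and
$$c=\Bigl(1-\frac1t\Bigr)b=\begin{cases}\dfrac{(t-1)(k-1)}2&k\text{ odd},\\[2mm] \dfrac{(t-1)(k-2)}2+\dfrac{t-1}t&k\text{ even.}\end{cases}$$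

**Theorem 2.** Fix $k\ge3$, $t\ge2$. The maximum of $|E(G_k)|$ over $n$-vertex graphs with $\omega(G_k)\le t$ equals $t_t(n)-cn+o(n)=t_t(n-b)+o(n)$; balanced $t$-brooms attain $t_t(n-b)$.

These theorems do not settle whether the exact statement holds when $k\ge4$, or when $k=3$ and $t\le3$.

## Lost pairs between two classes, and when they form a connected graph

We begin with $k=3$ and try to prove the guess. Suppose $G_3$ is $t$-partite with nonempty classes $V_1,\dots,V_t$ of sizes $n_1,\dots,n_t$. Call a pair in different classes *lost* if it is not at distance 3. In a broom, put each clique vertex into the class of its leaves. Between two classes the lost pairs form a spanning double star, with $n_i+n_j-1$ edges. If every pair of classes had to lose at least this many, then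
$$|E(G_3)|\le\sum_{i<j}(n_in_j-n_i-n_j+1)=\sum_{i<j}(n_i-1)(n_j-1)\le t_t(n-t),$$
which is the broom bound. So we would like to show that *the graph of lost pairs between $V_i$ and $V_j$ is connected*, and therefore has at least $n_i+n_j-1$ edges.

Here is a case in which this works. Suppose that every pair $u\in V_i$, $w\in V_j$ at distance 3 has a shortest path $u,x,y,w$ with one interior vertex in $V_i$ and the other in $V_j$. Any two of these four vertices other than $u,w$ are at distance at most 2, so they form a lost pair if they lie in different classes. If $x\in V_i,y\in V_j$, then $u\text{–}y\text{–}x\text{–}w$ is a path of lost pairs. If $x\in V_j,y\in V_i$, then $u\text{–}x\text{–}y\text{–}w$ is one. So $u$ and $w$ lie in one component of the lost graph. A cross pair not at distance 3 is itself lost. Hence the lost graph is connected.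

The argument stops at shortest paths $u,h,h',w$ whose interior lies in two *other* classes. Such a path forces no lost pair at all between $V_i$ and $V_j$. It does force lost pairs such as $\{u,h\}$ and $\{h,w\}$, but these may have been paid for already: a broom's clique vertex is lost to everything outside its class anyway. Routing through such vertices is free.

We now exploit this. We want a few vertices of $V_i$ and $V_j$ to be joined by free routes through the hubs of other classes. A route needs two different hubs $h_c,h_{c'}$ from two further classes, so we need $t\ge4$. The vertices next to the hubs should also do useful work. We let $x_{i,c}$ be the doorway from the bulk $A_i$ of class $i$ to the leaves at hub $h_c$. The bulks $A_i,A_{i'}$ still need one direct bridge between them, and the doorways with index $0$ provide it.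

## Doorways to the hubs: the construction for Theorem 1

Let $2\le r\le t-2$ and $q=t-1-r\ge1$. The vertices of $G$ are:

* hubs $h_0,\dots,h_q$, forming a clique; each $h_c$ has a nonempty set $L_c$ of pendant leaves;
* for $1\le i\le r$: vertices $x_{i,0},\dots,x_{i,q}$ and a nonempty set $A_i$; every vertex of $A_i$ is joined to all of $x_{i,0},\dots,x_{i,q}$ and to nothing else;
* further edges: $x_{i,c}\sim h_c$ for all $i,c$, and $x_{i,0}\sim x_{i',0}$ for all $i\ne i'$.

There are no other edges. So the neighborhoods are
$$\begin{aligned}
N(a)&=\{x_{i,0},\dots,x_{i,q}\}\ (a\in A_i),\qquad N(l)=\{h_c\}\ (l\in L_c),\\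
N(x_{i,c})&=A_i\cup\{h_c\}\ (c\ge1),\qquad N(x_{i,0})=A_i\cup\{h_0\}\cup\{x_{i',0}:i'\ne i\},\\
N(h_c)&=L_c\cup\{h_{c'}:c'\ne c\}\cup\{x_{i,c}:1\le i\le r\}.
\end{aligned}$$
The classes are $W_i=A_i\cup\{x_{i,0},\dots,x_{i,q}\}$ for $1\le i\le r$ and $U_c=L_c\cup\{h_c\}$ for $0\le c\le q$. Their number is $r+q+1=t$.

**Step A: no distance 3 inside a class.** This step shows that $G_3$ is $t$-partite. Two vertices of $A_i$ share the neighbor $x_{i,0}$; each vertex of $A_i$ is adjacent to each $x_{i,c}$; two vertices $x_{i,c},x_{i,c'}$ share a neighbor in $A_i\neq\emptyset$. Inside $U_c$ everything is within distance 2 through $h_c$. So distances inside classes are at most 2.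

**Step B: lost pairs between $W_i$ and $W_{i'}$, $i\ne i'$.** Here the construction saves. Let $a\in A_i$, $a'\in A_{i'}$.

* $d(a,a')=3$: they are not adjacent, $N(a)\cap N(a')=\emptyset$, and $a,x_{i,0},x_{i',0},a'$ is a path.
* $d(a,x_{i',0})=2$ via $x_{i,0}$; likewise $d(a',x_{i,0})=2$.
* For $c\ge1$, $d(a,x_{i',c})=3$: they are not adjacent, $N(a)$ consists of vertices $x_{i,\cdot}$ while $N(x_{i',c})=A_{i'}\cup\{h_c\}$, and $a,x_{i,c},h_c,x_{i',c}$ is a path. The same holds with $i,i'$ swapped.
* $d(x_{i,c},x_{i',c})\le2$ via $h_c$.
* For $c\ne c'$, $d(x_{i,c},x_{i',c'})=3$. They are not adjacent, since adjacency needs $c=c'=0$. For common neighbors, $A_i$ and $A_{i'}$ are disjoint, $h_c\ne h_{c'}$, and vertices $x_{l,0}$ occur in at most one of the two neighborhoods because $c,c'$ are not both $0$. So there is no common neighbor. Finally $x_{i,c},h_c,h_{c'},x_{i',c'}$ is a path.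

The number of lost pairs is $|A_i|+|A_{i'}|+(q+1)$. As $|A_i|=|W_i|-(q+1)$, this equals $|W_i|+|W_{i'}|-q-1$. The lost graph is a double star with centers $x_{i,0},x_{i',0}$, together with $q$ separate edges $x_{i,c}x_{i',c}$, $c\ge1$: it has $q+1$ components, so exactly the hoped-for connectivity fails.

**Step C: lost pairs between $W_i$ and $U_c$.** This checks that the doorways cost nothing extra. Let $a\in A_i$, $l\in L_c$.

* $d(a,l)=3$: $a\not\sim l$, $N(l)=\{h_c\}$ and $h_c\notin N(a)$, and $a,x_{i,c},h_c,l$ is a path.
* $d(a,h_c)=2$ via $x_{i,c}$; $d(x_{i,c'},h_c)\le2$ for all $c'$ (adjacent if $c'=c$, else via $h_{c'}$); $d(x_{i,c},l)=2$.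
* For $c'\ne c$, $d(x_{i,c'},l)=3$: $x_{i,c'}\not\sim l$, the only neighbor $h_c$ of $l$ is not adjacent to $x_{i,c'}$, and $x_{i,c'},h_{c'},h_c,l$ is a path.

The number of lost pairs is $|A_i|+(q+1)+|L_c|=|W_i|+|U_c|-1$, as in a broom.

**Step D: lost pairs between $U_c$ and $U_{c'}$.** These two classes look like a broom. Leaves $l\in L_c$, $l'\in L_{c'}$ are at distance 3 along $l,h_c,h_{c'},l'$, and a hub is within distance 2 of everything in the other class. The number of lost pairs is $|U_c|+|U_{c'}|-1$.

**Step E: adding up.** Now we choose the class sizes. With class sizes $n_1,\dots,n_t$,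
$$|E(G_3)|=\sum_{a<b}(n_an_b-n_a-n_b+1)+\binom r2q=\sum_{a<b}(n_a-1)(n_b-1)+\binom r2 q. \tag{2}$$
Choose the $n_a$ with sum $n$ and as equal as possible. Since $n\ge2t^3$, each $n_a\ge t\ge q+2$, so all $A_i$ and $L_c$ are nonempty. The numbers $n_a-1$ are as equal as possible with sum $n-t$, so the first sum is $t_t(n-t)$. This is the value claimed in Theorem 1.

As a check, take $t=4$, $r=2$, $q=1$ and $|A_i|=|L_c|=1$, so $n=10$. Between $W_1$ and $W_2$ the pairs at distance 3 are $a_1a_2$, $a_1x_{2,1}$, $x_{1,1}a_2$, $x_{1,0}x_{2,1}$, $x_{1,1}x_{2,0}$. Each of the four pairs $(W_i,U_c)$ has two, namely $al$ and $x_{i,1-c}l$, and $(U_0,U_1)$ has one. The total is $5+8+1=14$, and (2) gives $(4+8+1)+1=14$. A broom with four bunches has at most $t_4(6)=13$ pairs. At $n=10$ three bunches give $t_3(7)=16$, which is more; large $n$ removes this competitor, as we check next.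

**Step F: all brooms for $k=3$.** This step bounds the competition. Let $B$ be an $n$-vertex $p$-broom with $\omega(B_3)\le t$, and let $s$ clique vertices carry leaves. The pairs at distance 3 are the pairs of leaves at different clique vertices. If $s\le1$ there are none. If $s\ge2$, then $B_3$ is complete $s$-partite on $n-p\le n-s$ vertices plus isolated vertices, so $s=\omega(B_3)\le t$ and $|E(B_3)|\le t_s(n-s)$. For $s=t$ this is $t_t(n-t)$. For $2\le s\le t-1$ we use (1) and $t_s(n-s)\le(1-\frac1{t-1})\frac{n^2}2$:
$$t_t(n-t)-t_s(n-s)\ge\Bigl(1-\frac1t\Bigr)\frac{(n-t)^2}2-\frac t8-\Bigl(1-\frac1{t-1}\Bigr)\frac{n^2}2\ge\frac{n^2}{2t(t-1)}-(t-1)n-\frac t8 .$$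
Since $n\ge2t^3$, we have $\frac{n^2}{2t(t-1)}\ge\frac{t^2}{t-1}n\ge(t+1)n$, so the difference is at least $2n-\frac t8>0$. In all cases $|E(B_3)|\le t_t(n-t)$.

**Step G: conclusion.** For $n\ge2t^3$ the maximum of $|E(G_3)|$ is at least $t_t(n-t)+\gamma(t)$. Taking $r=t-2$ shows $\gamma(t)\ge\binom{t-2}2\ge1$. If a maximizer $G$ had $G_3\cong B_3$ for a broom $B$, then $B$ would have $n$ vertices and $\omega(B_3)\le t$, so $|E(G_3)|\le t_t(n-t)$, a contradiction. As this happens for all $n\ge2t^3$, no $h(3,t)$ exists. For the size of $\gamma$: $\binom r2(t-1-r)\le\frac12r^2(t-r)\le\frac12\cdot\frac{4t^3}{27}=\frac{2t^3}{27}$, the maximum of $r^2(t-r)$ over real $r\in[0,t]$ being at $r=\frac{2t}3$, and $r=\lfloor 2t/3\rfloor$ gives $(\frac2{27}+o(1))t^3$. This proves Theorem 1. $\blacksquare$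

In the smallest case $t=4$, $n=4N$, the construction gives $6(N-1)^2+1$, and brooms give at most $6(N-1)^2$ for $N\ge32$.

## Reducing Theorem 2 to a count of lost pairs

The *lower bound* of Theorem 2 comes from the balanced $t$-broom: $n-b$ leaves in $t$ nearly equal bunches give a distance-$k$ graph that is complete $t$-partite with $t_t(n-b)$ edges and clique number $t$. By (1), $t_t(n-b)=t_t(n)-(1-\frac1t)bn+O(1)=t_t(n)-cn+O(1)$.

For the *upper bound*, let $\Gamma=G_k$ be $K_{t+1}$-free on $n$ vertices. We may assume
$$e(\Gamma)\ge t_t(n)-cn, \tag{3}$$
since otherwise there is nothing to prove. Note $c>0$. Fix $\varepsilon\in(0,\frac1{8t})$; $n$ is large in terms of $k,t,\varepsilon$. Constants in $O(\cdot)$ depend only on $k,t$, those in $O_\varepsilon(\cdot)$ also on $\varepsilon$, and $o(1)$ is meant as $n\to\infty$ with $k,t,\varepsilon$ fixed.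

**Theorem (Füredi, J. Combin. Theory Ser. B 115 (2015), 66–71).** A $K_{t+1}$-free graph $\Gamma$ on $n$ vertices with $e(\Gamma)\ge t_t(n)-s$ has a $t$-partite subgraph with at least $e(\Gamma)-s$ edges.

The proof is short. Let $Z_1=V$. While $Z_i\ne\emptyset$, pick $x_i\in Z_i$ of maximum degree in $\Gamma[Z_i]$, put $Z_{i+1}=Z_i\cap N(x_i)$ and $V_i=Z_i\setminus N(x_i)$. The chosen $x_i$ form a clique, so the process ends with a partition $V_1,\dots,V_m$ of $V$, $m\le t$. Every $x\in V_i$ has at most $|Z_{i+1}|$ neighbors in $Z_i$. Summing over $x\in V_i$ gives $2e(V_i)+e(V_i,Z_{i+1})\le|V_i||Z_{i+1}|$. Sum over $i$: each edge between different parts $V_i,V_j$, $i<j$, is counted once, in $e(V_i,Z_{i+1})$, so the left side is $e(\Gamma)+\sum_ie(V_i)$. The right side is $\sum_{i<j}|V_i||V_j|\le t_t(n)$. So $\sum_ie(V_i)\le t_t(n)-e(\Gamma)\le s$; delete these edges.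

**Step 1: a partition with few lost pairs.** The purpose is to give meaning to "classes". By Füredi's theorem with $s=cn$, some partition of $V$ into $t$ parts has at most $cn$ edges of $\Gamma$ inside parts. Let $V_1,\dots,V_t$ be a partition that minimizes the number of inside edges. A *cross pair* is a pair in different parts. It is *lost* if it is not an edge of $\Gamma$; in particular every cross pair at distance $<k$ is lost. Let $\lambda$ be the number of lost pairs and $\ell(v)$ the number of lost pairs containing $v$. There are at most $t_t(n)$ cross pairs, and at least $t_t(n)-2cn$ of them are edges of $\Gamma$, so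
$$\lambda\le2cn,\qquad\sum_v\ell(v)=2\lambda\le4cn. \tag{4}$$
By (1), $\sum_i(|V_i|-\frac nt)^2=(1-\frac1t)n^2-2\sum_{i<j}|V_i||V_j|\le\frac t4+4cn$. Hence $|V_i|=\frac nt+O(\sqrt n)$.

**Step 2: only $O(\sqrt n)$ inside edges.** The purpose is to make inside edges negligible, so that only $\lambda$ matters.

First, let $v\in V_i$ have $D\ge1$ $\Gamma$-neighbors in $V_i$. By minimality it has at least $D$ in every $V_j$, for otherwise moving $v$ to $V_j$ would help. Choose $D$ of them in each of the $t$ parts. A $K_t$ of $\Gamma$ with one chosen vertex per part would give a $K_{t+1}$ with $v$. So each of the $D^t$ transversals contains a lost pair, while one lost pair lies in at most $D^{t-2}$ transversals. Thus $D^2\le\lambda$ and $D=O(\sqrt n)$.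

Second, let $uv$ be an inside edge in $V_i$ with $\ell(u),\ell(v)\le\frac n{4t}$. For $j\ne i$ the set $M_j=V_j\cap N_\Gamma(u)\cap N_\Gamma(v)$ has at least $|V_j|-\frac n{2t}\ge\frac n{3t}$ vertices. There is no transversal $K_{t-1}$ of $\Gamma$ in the sets $M_j$. For $t=2$ this contradicts $M_j\ne\emptyset$. For $t\ge3$, choose $m=\lceil\frac n{3t}\rceil$ vertices in each $M_j$; the same count gives $\lambda m^{t-3}\ge m^{t-1}$, so $\lambda\ge(\frac n{3t})^2>2cn$, a contradiction.

So every inside edge contains a vertex with $\ell>\frac n{4t}$. By (4) there are at most $16ct$ such vertices, and each lies in $O(\sqrt n)$ inside edges. Hence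
$$e(\Gamma)\le t_t(n)-\lambda+O(\sqrt n), \tag{5}$$
and it suffices to prove
$$\lambda\ge cn(1-O(\varepsilon))-o(n). \tag{6}$$

## Charging interior vertices, and three ways to overcharge

A natural route to (6) goes as follows. Imagine all parts of size $N=n/t$. For an edge $uw$ of $\Gamma$ between two parts, take a shortest path. It has $k-1$ interior vertices. Each interior $x$ is at distance $<k$ from both endpoints and in a different part from at least one of them, so it forms a lost pair with at least one endpoint. Give $uw$ the weight $1/N^2$ and let each interior vertex send this weight to such a lost pair. The total sent is about $(k-1)\binom t2$. If no lost pair receives more than $1/N$, then $\lambda\ge(k-1)\binom t2N=\frac{(k-1)(t-1)}2n$. For odd $k$ this is exactly $cn$. There are three places where "at most $1/N$" breaks.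

*The choice of endpoint.* Take a $t$-broom with $t\ge3$, and let $x$ be a non-leaf vertex on branch 1 that the partition has put into $V_2$; $x$ is isolated in $\Gamma$, so this is possible. If $x$ sends the weight of $uw$, with $u$ a leaf of branch 1, to its near endpoint, then $\{x,u\}$ receives weight from leaves $w$ of all other $t-1$ bunches: $(t-1)/N$. If $x$ sends it to the far endpoint $w$, then $\{x,w\}$ receives weight only from the bunch of $u$, that is $1/N$. Only when $w\in V_2$ must $x$ use $\{x,u\}$, and then the weight comes from one part again. So we prefer the far endpoint.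

*Pairs charged from both ends.* If $x\in V_i$ and $y\in V_j$ both lie in few lost pairs, $x$ may charge $\{x,y\}$ on paths from $V_i$ to $y$, and $y$ may charge it on paths from $V_j$ to $x$. When $d(x,y)\ge2$ this will turn out to be rare. When $x\sim y$ it is a real problem, as the following graph shows. Let $k=3$, $t=2$, $N$ even. Let $z_1$ be joined to $N$ vertices forming $T_1$, let $z_2$ be joined to $N$ vertices forming $T_2$, let $z_1\sim z_2$, and add a perfect matching $F$ between half of $T_1$, called $X'$, and half of $T_2$, called $Y'$. Put $V_i=T_i\cup\{z_i\}$. An unmatched pair $u\in T_1,w\in T_2$ is at distance 3: $N(u)$ consists of $z_1$ and possibly one vertex of $T_2$, $N(w)$ of $z_2$ and possibly one vertex of $T_1$, so they are not adjacent and share no neighbor, and $u,z_1,z_2,w$ is a path. If $w\in Y'$, choose instead the path $u,z_1,x,w$ with $x$ the partner of $w$. Then $x$ has far endpoint $u$ in its own part and charges $\{x,w\}\in F$. If $w\notin Y'$ and $u\in X'$, choose $u,x',z_2,w$ with $x'$ the partner of $u$, which charges $\{x',u\}\in F$. So $F$, consisting of $N/2$ pairs, receives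 weight about $\frac34$, which is $\frac3{2N}$ per pair. The count then yields only $2\lesssim(\lambda-|F|)/N+\frac34$, i.e. $\lambda\gtrsim\frac74N$, short of the target $2N$.

The remedy is to change the weights. Put half of the mass uniformly on $X'\times Y'$ and half uniformly on $(T_1\setminus X')\times(T_2\setminus Y')$. Every vertex still carries the same total weight, but the pairs that touch $X'$ or $Y'$ now have mass $\frac12=|F|/N$, and the count gives $\lambda\gtrsim2N$.

*Centers.* For even $k$, the middle vertex of a $t$-broom is interior to about $\binom t2N^2$ of the paths and lies in about $(t-1)N$ lost pairs. The average load is $\frac t2\cdot\frac1N$, more than $\frac1N$ when $t\ge3$. So the middle position has to be counted separately, without the reweighting. This is why $c$ has the extra term $\frac{t-1}t$ and not $\frac{t-1}2$.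

## Typical vertices and rare configurations

**Step 3: typical vertices and exceptional pairs.** The purpose is to remove the vertices with many lost pairs and to control where other vertices may occur on paths. Let $K=4c/\varepsilon$, $Q=\{v:\ell(v)>K\}$ and $T=V\setminus Q$. Vertices of $T$ are *typical*. By (4), $|Q|\le\varepsilon n$. Put $T_i=T\cap V_i$, $n_i'=|T_i|$, $\nu=\min_in_i'$. From $|V_i|=\frac nt+O(\sqrt n)$ we get $(1-2t\varepsilon)\frac nt\le n_i'\le(1+o(1))\frac nt$, and since $\varepsilon<\frac1{8t}$, also $\nu\ge\frac n{2t}$.

A *demand pair* is a pair $\{u,w\}$ with $u\in T_i$, $w\in T_j$, $i\ne j$, $d(u,w)=k$. For each, fix a shortest path $P(u,w)$; "interior" refers to this path. Each interior $x$ satisfies $d(u,x)+d(x,w)=k$. Call $\{u,w\}$ *exceptional* if its interior contains a typical vertex outside $V_i\cup V_j$, or contains both a typical vertex of $V_i$ and a typical vertex of $V_j$.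

There are $O_\varepsilon(n)$ exceptional pairs. In the first kind, the typical interior vertex $z$ outside $V_i\cup V_j$ is lost to both $u$ and $w$; choosing $z$, then $u$ and $w$, gives at most $nK^2$ pairs. In the second kind, with typical interior $x\in V_i$, $y\in V_j$, the cross pairs $\{x,y\},\{u,y\},\{x,w\}$ are at distance $<k$, hence lost. Choose $x$ (at most $n$ ways), then $y$ lost to $x$, $u$ lost to $y$, $w$ lost to $x$ (at most $K$ ways each): at most $nK^3$ pairs.

**Step 4: double charging at distance at least 2 is rare.** For typical $x\in V_i$, $y\in V_j$, $i\ne j$, let $\alpha(x,y)$ be the number of $u\in T_i$ such that $\{u,y\}$ is a demand pair with $x$ interior to $P(u,y)$. Let $\eta=\varepsilon^2/(2t)$. Call $\{x,y\}$ *doubly strong* if $\alpha(x,y)\ge\eta n$ and $\alpha(y,x)\ge\eta n$. In the matching example, if also for unmatched $u\in X'$, $w\in Y'$ we use $P(u,w)=u,z_1,x,w$ as chosen above, then each matched pair $x\in X'$, $y\in Y'$ has $\alpha(x,y)=N-1$ and $\alpha(y,x)=N/2$, so it is doubly strong; here $d(x,y)=1$.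

**Claim.** There are only $O_\varepsilon(1)$ doubly strong pairs with $d(x,y)\ge2$.

For each such pair fix an order $(x,y)$, with $x\in V_i$, $y\in V_j$, and let $m$ be the neighbor of $y$ on a shortest $x$–$y$ path. As $\alpha(x,y)>0$, $d(x,y)<k$. If $u$ is counted in $\alpha(x,y)$, then
$$d(u,m)\le d(u,x)+d(x,y)-1=k-1.$$
If $w\in T_j$ is counted in $\alpha(y,x)$, then $d(x,y)+d(y,w)=k$, so
$$d(m,w)\le1+d(y,w)=1+k-d(x,y)\le k-1,$$
where we used $d(x,y)\ge2$. So $m$ is at distance $<k$ from at least $\eta n$ vertices of $V_i$ and at least $\eta n$ vertices of $V_j$. Since $m$ lies in at most one of these parts, $\ell(m)\ge\eta n$. By (4) there are at most $4c/\eta$ such $m$. Now fix $m$, $(i,j)$ and $d_0=d(x,y)<k$. If $(x,y)$ and $(x',y')$ both have these data, then $d(x,y')\le d(x,m)+d(m,y')=(d_0-1)+1<k$, so $\{x,y'\}$ is lost. Every occurring $y'$ is thus lost to one typical $x$, and every occurring $x'$ to one typical $y$, so at most $K$ different $y'$ and $K$ different $x'$ occur. That is at most $K^2$ pairs for each of $O_\varepsilon(1)$ choices of data. This proves the claim.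

## Weights with uniform marginals that respect the edges

**Step 5: the measures $\rho_{ij}$.** The purpose is to carry out the reweighting from the matching example in general. For $i<j$ let $F_{ij}$ be the set of edges of $G$ between $T_i$ and $T_j$; these are lost pairs, at distance $1$. Let $X'\subseteq T_i$, $Y'\subseteq T_j$ be the sets of endpoints of $F_{ij}$, and $x'=|X'|/n_i'$, $y'=|Y'|/n_j'$. Then $\max(x',y')\le|F_{ij}|/\nu$.

**Claim.** There is a probability measure $\rho_{ij}$ on $T_i\times T_j$ with uniform marginals, with $\rho_{ij}(u,w)\le\frac1{\varepsilon n_i'n_j'}$ pointwise, and with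
$$\rho_{ij}\bigl((X'\times T_j)\cup(T_i\times Y')\bigr)\le\max(x',y')+\varepsilon. \tag{7}$$

By symmetry let $x'\le y'$. Suppose first that $y'<\varepsilon$ or $x'>1-\varepsilon$, and take the uniform measure. The mass in (7) is at most $\min(1,x'+y')$. If $y'<\varepsilon$, then $x'<\varepsilon$ and $x'+y'\le y'+\varepsilon$. If $x'>1-\varepsilon$, then $y'>1-\varepsilon$ and $1\le y'+\varepsilon$.

Now suppose $y'\ge\varepsilon$ and $x'\le1-\varepsilon$. Then $F_{ij}\ne\emptyset$, so $x'>0$. Put mass $x'$ uniformly on $X'\times Y'$, mass $y'-x'$ uniformly on $(T_i\setminus X')\times Y'$, and mass $1-y'$ uniformly on $(T_i\setminus X')\times(T_j\setminus Y')$; if $y'=1$, the last piece is absent. On the first coordinate, $X'$ gets mass $x'$ and its complement $1-x'$, each spread uniformly; on the second coordinate, $Y'$ gets $y'$ and its complement $1-y'$. So the marginals are uniform. The mass in (7) is $x'+(y'-x')=y'$. The densities relative to the uniform measure are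
$$\frac{x'}{x'y'}=\frac1{y'},\qquad\frac{y'-x'}{(1-x')y'}\le\frac1{y'},\qquad\frac{1-y'}{(1-x')(1-y')}=\frac1{1-x'},$$
all at most $\frac1\varepsilon$. This proves the claim.

Write $\rho(u,w)$ for the relevant $\rho_{ij}$, as a function of unordered pairs. For $w\in T_j$ and $i\ne j$, uniform marginals mean $\sum_{u\in T_i}\rho(u,w)=1/n_j'$. Cross pairs of typical vertices that are not demand pairs are lost, so there are $O(n)$ of them; there are $O_\varepsilon(n)$ exceptional pairs. Each has weight at most $\frac1{\varepsilon\nu^2}=O_\varepsilon(n^{-2})$. So non-exceptional demand pairs have total weight $\binom t2-o(1)$.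

## Off-center positions: the charging argument

**Step 6: lost pairs at distance $\ne k/2$.** The purpose is to bound $\lambda_{\rm off}$, the number of lost pairs at distance $\ne k/2$, from below. A *position* is a non-exceptional demand pair $\{u,w\}$ together with an interior vertex $x$ of $P(u,w)$ with $d(x,u)\ne k/2$; it has weight $\rho(u,w)$. Each non-exceptional demand pair has $h$ positions, where $h=k-1$ for odd $k$ and $h=k-2$ for even $k$. So the total weight of positions is at least $h\binom t2-o(1)$.

*Charging rule.* In a position, the endpoint at distance $<k/2$ from $x$ is *near*, the other is *far*. If the far endpoint $y$ is not in the part of $x$, charge the weight to $\{x,y\}$. Otherwise charge it to $\{x,y\}$ with $y$ the near endpoint; the near endpoint is in a different part from the far one, so it is not in the part of $x$. We say that *$x$ charges $\{x,y\}$*. In both cases $y\in T$ and $\{x,y\}$ is a cross pair at distance $<k$ and $\ne k/2$, so it is counted in $\lambda_{\rm off}$.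

**(a) $x$ charges $\{x,y\}$ at most $(1+o(1))/\nu$ in total.** This caps the load from one side. Let $y\in V_j$. If $d(x,y)<k/2$, then $y$ is the near endpoint whenever $x$ charges $\{x,y\}$, so all charges come from demand pairs $\{y,w\}$ with $w$ in the part of $x$. The total is at most the marginal $1/n_j'\le1/\nu$. If $d(x,y)>k/2$, then $y$ is far and all charges come from demand pairs $\{u,y\}$ with $u\in L\setminus V_j$, where $L=\{v\in T:d(x,v)<k/2\}$. Two vertices of $L$ in different parts are at distance $<k$, hence lost to each other. So if $L\cap V_i\ne\emptyset$, a vertex of $L\cap V_i$ shows that $|L\setminus V_i|\le K$. If $L\subseteq V_j$ there is no charge. Otherwise choose such an $i\ne j$; the charges with $u\in V_i$ total at most $1/n_j'$, and the others at most $K\cdot\frac1{\varepsilon\nu^2}$. So the total is at most $\frac1\nu+\frac K{\varepsilon\nu^2}=\frac{1+o(1)}\nu$.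

**(b) Pairs $\{x,y\}$ with $x\in Q$.** A charged pair consists of a charging interior vertex and a typical endpoint. As $x$ is not typical, $\{x,y\}$ can be charged only by $x$. By (a) it receives at most $(1+o(1))/\nu$.

**(c) Pairs of typical vertices at distance at least 2.** Here double charging must be controlled. Let $x\in V_i$, $y\in V_j$ be typical, $i\ne j$. Suppose $x$ charges $\{x,y\}$ through the demand pair $\{u,y\}$. Since the pair is not exceptional, the typical interior vertex $x$ lies in the part of $u$ or of $y$. It does not lie in the part of $y$, so $u\in T_i$, and $u$ is counted in $\alpha(x,y)$. (This paragraph does not use $d(x,y)\ge2$, and (d) will use it again.) Hence the charge by $x$ is at most the marginal $1/n_j'\le1/\nu$, and if $\alpha(x,y)<\eta n$, it is at most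
$$\frac{\eta n}{\varepsilon n_i'n_j'}\le\frac{\eta n}{\varepsilon\nu^2}\le\frac{2t\eta}{\varepsilon\nu}=\frac\varepsilon\nu .$$
The same holds for the charge by $y$. So a pair that is not doubly strong receives at most $(1+\varepsilon)/\nu$. A doubly strong one receives at most $2/\nu$, and by Step 4 there are $O_\varepsilon(1)$ of these at distance $\ge2$, so together they receive $O_\varepsilon(1/\nu)=o(1)$.

**(d) Pairs of typical vertices at distance $1$.** These are the pairs in $\bigcup F_{ij}$, and here the special measure enters. By (c), a pair in $F_{ij}$ is charged only through demand pairs $\{u,w\}$ with $u\in T_i$, $w\in T_j$, and the charging vertex is the interior neighbor of the charged endpoint and lies in the part of the other endpoint. So either the charged endpoint is $w$, the interior neighbor of $w$ is a typical vertex of $V_i$, and $w\in Y'$; or it is $u$, the interior neighbor of $u$ is a typical vertex of $V_j$, and $u\in X'$. For a non-exceptional pair at most one of these happens. So each demand pair contributes at most once, and only if $u\in X'$ or $w\in Y'$. By (7) the total weight charged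 to $F_{ij}$ is at most $\max(x',y')+\varepsilon\le\frac{|F_{ij}|}\nu+\varepsilon$.

*Summation.* Every charged pair falls under (b), (c) or (d), and the pairs in $F_{ij}$ are counted in $\lambda_{\rm off}$ since $1\ne k/2$. Therefore
$$h\binom t2-o(1)\le\frac{(1+\varepsilon+o(1))\lambda_{\rm off}}\nu+\varepsilon\binom t2+o(1).$$
With $\nu\ge(1-2t\varepsilon)\frac nt$ and $\binom t2\cdot\frac1t=\frac{t-1}2$ this gives
$$\lambda_{\rm off}\ge\frac{h(t-1)}2\,n\,(1-O(\varepsilon))-o(n). \tag{8}$$
For odd $k$ we have $h=k-1$ and $\frac{h(t-1)}2=c$, so (8) implies (6).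

## Centers for even $k$

**Step 7: lost pairs at distance exactly $k/2$.** Let $k\ge4$ be even. The purpose is to find the missing $\frac{t-1}tn$ lost pairs by a plain count. Let $\lambda_c$ be the number of lost pairs at distance exactly $k/2\ge2$, and $N=\max_i|V_i|=(1+o(1))\frac nt$. Each non-exceptional demand pair $\{u,w\}$ has a *center* $x$, the interior vertex with $d(x,u)=d(x,w)=k/2$. There are at least $\binom t2\nu^2-O_\varepsilon(n)$ such pairs, because there are at least $\binom t2\nu^2$ cross pairs of typical vertices, of which $O(n)$ are lost and $O_\varepsilon(n)$ exceptional.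

*Centers $x\in Q$.* Let $p_i=|\{v\in T_i:d(x,v)=k/2\}|\le N$, relabel so that $p_1$ is the largest, and put $R=\sum_{i\ge2}p_i\le(t-1)N$. The number of demand pairs with center $x$ is at most $\sum_{i<j}p_ip_j$. Since $\sum_{i\ge2}p_i^2\ge\frac{R^2}{t-1}$,
$$\sum_{i<j}p_ip_j=\frac12\Bigl[(p_1+R)^2-\sum_ip_i^2\Bigr]\le\frac12\Bigl[R(2p_1+R)-\frac{R^2}{t-1}\Bigr]=\frac R2\Bigl(2p_1+\frac{t-2}{t-1}R\Bigr)\le\frac R2\bigl(2N+(t-2)N\bigr)=\frac{tN}2R .$$
On the other hand, $x$ lies in one part, so at least $\sum_ip_i-p_1=R$ of the vertices $y\in T$ with $d(x,y)=k/2$ lie in other parts and form lost pairs with $x$. So the number of demand pairs with center in $Q$ is at most $\frac{tN}2$ times the number of lost pairs at distance $k/2$ with exactly one vertex in $Q$.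

*Centers $x\in T$.* By non-exceptionality, $x$ lies in the part of exactly one endpoint of the demand pair. Assign the demand pair to $\{x,y\}$, where $y$ is the other endpoint; this is a lost pair of typical vertices at distance $k/2\ge2$. The endpoint in the part of $x$ is counted in $\alpha(x,y)$, so at most $\alpha(x,y)\le N$ demand pairs with center $x$ are assigned to $\{x,y\}$, and at most $\alpha(y,x)\le N$ with center $y$. Unless $\{x,y\}$ is doubly strong, it gets at most $N+\eta n$. By Step 4 there are $O_\varepsilon(1)$ doubly strong pairs at distance $k/2$, and together they get $O_\varepsilon(n)$.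

*Conclusion of the count.* The two kinds of lost pairs are different, and $N\le\frac{tN}2$ as $t\ge2$. Hence
$$\binom t2\nu^2-O_\varepsilon(n)\le\Bigl(\frac{tN}2+\eta n\Bigr)\lambda_c+O_\varepsilon(n).$$
Here $\nu\ge(1-2t\varepsilon)\frac nt$, $\frac{tN}2=(1+o(1))\frac n2$ and $\eta=O(\varepsilon)$, so
$$\lambda_c\ge\frac{\binom t2(n/t)^2}{n/2}(1-O(\varepsilon))-o(n)=\frac{t-1}t\,n\,(1-O(\varepsilon))-o(n).$$
Since $\lambda\ge\lambda_{\rm off}+\lambda_c$ and $h=k-2$, (8) gives
$$\lambda\ge\Bigl(\frac{(k-2)(t-1)}2+\frac{t-1}t\Bigr)n(1-O(\varepsilon))-o(n)=cn(1-O(\varepsilon))-o(n),$$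
which is (6) for even $k$.

**Step 8: letting $\varepsilon\to0$.** This step turns (6) into the theorem. For every $k\ge3$, (5) and (6) give $e(\Gamma)\le t_t(n)-cn+O(\varepsilon n)+o(n)$, where the constant in $O(\varepsilon n)$ depends only on $k,t$. As $\varepsilon\in(0,\frac1{8t})$ was arbitrary, $e(\Gamma)\le t_t(n)-cn+o(n)$. Together with the lower bound from balanced $t$-brooms, this proves Theorem 2. $\blacksquare$
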